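\title{Signed sums of unit vectors and the real polarization inequality}

\begin{abstract}
For unit vectors $v_1,\dots,v_n\in\mathbb R^n$ there is a unit vector $x$ with $\prod_i|\langle x,v_i\rangle|\ge n^{-n/2}$. We ask whether $x$ can always be taken to be a normalized signed sum $\sum_i\pm v_i$. The answer is no: the property fails for every $n\ge158$, and the dimensions in which it holds form an initial segment $\{1,\dots,n_*-1\}$ with $15\le n_*\le158$. The counterexamples come from tournaments and from the root system $E_6$. We also show that the best bound that signed sums can guarantee in place of $n^{-n/2}$ is $n^{-(1+o(1))n}$.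
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $v_1,\dots,v_n$ be unit vectors in $\mathbb R^n$. For a point $x$, the number $|\langle x,v_i\rangle|$ is the distance from $x$ to the hyperplane $v_i^\perp$, so the maximum of $\prod_i|\langle x,v_i\rangle|$ over the unit sphere measures how far a unit vector can stay, in geometric mean, from $n$ hyperplanes through the origin. The real polarization inequality
\begin{equation}\label{eq:polar}
\max_{x\in S^{n-1}}\ \prod_{i=1}^n|\langle x,v_i\rangle|\ \ge\ n^{-n/2}
\end{equation}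
holds in every dimension (Mart\'inez and Ortega-Moreno). An orthonormal basis gives equality: by the inequality of arithmetic and geometric means, $\prod_i x_i^2\le n^{-n}$ on the sphere, and the maximum is attained exactly at the points $n^{-1/2}\sum_i\pm e_i$. In the extremal configuration the best points are thus normalized signed sums of the given vectors, and one may ask whether this finite list of candidates always contains a point as good as \eqref{eq:polar} promises. The following question is taken from \cite{Pinasco}.

\medskip
\noindent\emph{Given unit vectors $v_1,\dots,v_n\in\mathbb R^n$, do there always exist signs $\varepsilon_1,\dots,\varepsilon_n\in\{-1,1\}$ such that $s_\varepsilon=\sum_{i=1}^n\varepsilon_iv_i$ is nonzero and}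
\begin{equation}\label{eq:goal}
\prod_{i=1}^n\Big|\Big\langle\frac{s_\varepsilon}{\|s_\varepsilon\|},v_i\Big\rangle\Big|\ \ge\ n^{-n/2}\,?
\end{equation}

\medskip
Let $P(n)$ be the assertion that the answer is yes for every choice of $n$ unit vectors in $\mathbb R^n$, and let
\[
W(n)=\inf_{v_1,\dots,v_n}\ \max_{\varepsilon:\ s_\varepsilon\ne0}\ \prod_{i=1}^n\Big|\Big\langle\frac{s_\varepsilon}{\|s_\varepsilon\|},v_i\Big\rangle\Big|
\]
be the best bound that signed sums guarantee. The maximum is taken over a nonempty set: in $\|s_\varepsilon\|^2=\sum_{i,j}\varepsilon_i\varepsilon_j\langle v_i,v_j\rangle$ the terms with $i\neq j$ average to zero over all $\varepsilon$, so the average of $\|s_\varepsilon\|^2$ is $n$. An orthonormal basis shows $W(n)\le n^{-n/2}$, so $P(n)$ says that $W(n)=n^{-n/2}$.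

The first cases suggest a positive answer. For $n=1$ there is nothing to prove. For $n=2$ we may assume $c=\langle v_1,v_2\rangle\ge0$, replacing $v_2$ by $-v_2$ if necessary; the sum $s=v_1+v_2$ has $\|s\|^2=2+2c$ and $\langle s,v_1\rangle=\langle s,v_2\rangle=1+c$, so the product in \eqref{eq:goal} equals $(1+c)/2\ge\frac12$. For an orthonormal basis every choice of signs gives equality, and at the other extreme $v_1=\dots=v_n$ the sum $nv_1$ gives the product $1$. It is known that for $n\le14$ any signs that maximize $\|s_\varepsilon\|$ satisfy \eqref{eq:goal}, so that $P(n)$ holds for $n\le14$; we use this fact without proof, and only for the inequality $n_*\ge15$ below. Nevertheless the answer is negative.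

\begin{theorem}\label{thm:tournament}
Let $n\ge300$. Take the $45$ unit vectors $(e_i-e_j)/\sqrt2$, $1\le i<j\le10$, of $\mathbb R^{10}$ together with $n-45$ orthonormal vectors orthogonal to $\mathbb R^{10}$. Then every choice of signs violates \eqref{eq:goal}. In particular $P(n)$ is false for every $n\ge300$.
\end{theorem}

\begin{theorem}\label{thm:threshold}
If $P(n)$ is false, then $P(n+1)$ is false, and $P(158)$ is false. Consequently there is an integer $n_*$ with $15\le n_*\le158$ such that $P(n)$ is true exactly for $n<n_*$.
\end{theorem}

We do not determine $n_*$. In high dimension the failure is not marginal: the exponent in the guarantee doubles.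

\begin{theorem}\label{thm:order}
We have $W(n)\ge n^{-n}$ for all $n$, and for all sufficiently large $n$
\[
n\log n-13\,n\log\log n\ \le\ \log\frac1{W(n)}\ \le\ n\log n-n\log\log n .
\]
\end{theorem}

Thus $W(n)=n^{-(1+o(1))n}$. For every $c<1$ the left-hand side exceeds $cn\log n$ once $n$ is large, so even the bound $n^{-cn}$ fails for signed sums, whereas $n^{-n}$ always holds.

All counterexamples have the same shape: a small block of vectors, completed by an orthonormal family orthogonal to it. The block is built so that each of its signed sums is either orthogonal to one of its vectors, which makes the product vanish, or long, which makes the normalized sum nearly orthogonal to all the added vectors. Section~\ref{sec:longest} proves the lower bounds on $W(n)$ and shows why this shape is the one to try; Section~\ref{sec:padding} makes the construction precise. The blocks come from tournaments (Section~\ref{sec:tournaments}), root systems (Section~\ref{sec:roots}) and random families of sparse integer vectors (Sections~\ref{sec:integer} and~\ref{sec:parameters}).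

\medskip
\noindent\emph{Notation and conventions.} For unit vectors $v_1,\dots,v_n$ and signs $\varepsilon$ we write
\[
s=s_\varepsilon,\qquad S=\|s\|^2,\qquad a_i=\varepsilon_i\langle s,v_i\rangle,\qquad A=\prod_{i=1}^n|a_i| .
\]
Then $\sum_ia_i=\langle s,s\rangle=S$. The product in \eqref{eq:goal} is $A/S^{n/2}$, so for $s\ne0$ inequality \eqref{eq:goal} reads
\begin{equation}\label{eq:AS}
A\ \ge\ (S/n)^{n/2}:
\end{equation}
the geometric mean of the $|a_i|$ should be at least the square root of the arithmetic mean of the $a_i$. All these quantities depend only on the inner products $\langle v_i,v_j\rangle$, and $n$ vectors span a space of dimension at most $n$. We may therefore construct our vectors in any Euclidean space. Logarithms are natural.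

\section{The longest signed sum}\label{sec:longest}

The signs that maximize $\|s_\varepsilon\|$ keep every factor $|a_i|$ away from zero, and this gives both lower bounds on $W(n)$.

\begin{proposition}\label{prop:longest}
Let $\varepsilon$ maximize $\|s_\varepsilon\|$ and put $t=\|s_\varepsilon\|$. Then $\sqrt n\le t\le n$ and $1\le a_i\le t$ for all $i$. Consequently $W(n)\ge n^{-n}$ for all $n$, and for $n\ge2$
\begin{equation}\label{eq:upper}
\log\frac1{W(n)}\ \le\ n\log n-n\log\log n-\Big(1-\frac1e\Big)n+\frac{n\log n}{\sqrt n-1}.
\end{equation}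
\end{proposition}

\begin{proof}
The maximum of $\|s_\varepsilon\|^2$ is at least its average $n$, and $t\le n$ by the triangle inequality. Changing the sign $\varepsilon_i$ replaces $s$ by $s-2\varepsilon_iv_i$, whose squared norm is $t^2-4a_i+4$. By maximality this is at most $t^2$, so $a_i\ge1$. The Cauchy--Schwarz inequality gives $a_i\le t$. Hence $A/t^n\ge t^{-n}\ge n^{-n}$.

This estimate is wasteful when $t$ is close to $n$, since the $a_i$ have sum $t^2$ and cannot then all be near $1$. Let $n\ge2$, so that $t>1$. On $[1,t]$ the concave function $\log$ lies above its chord, $\log a_i\ge\frac{a_i-1}{t-1}\log t$. Summing and using $\sum_ia_i=t^2$,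
\[
\log\frac{t^n}{A}\le\Big(n-\frac{t^2-n}{t-1}\Big)\log t=\frac{t}{t-1}\,(n-t)\log t .
\]
Write $t=n/\lambda$ with $\lambda\ge1$. Then
\[
(n-t)\log t=n\Big[\log n-\Big(\log\lambda+\frac{\log n}{\lambda}\Big)+\frac{\log\lambda}{\lambda}\Big].
\]
The inequality $\log y\le y-1$ with $y=(\log n)/\lambda$ gives $\log\lambda+\frac{\log n}\lambda\ge\log\log n+1$, and with $y=\lambda/e$ it gives $\frac{\log\lambda}\lambda\le\frac1e$. Therefore $(n-t)\log t\le n[\log n-\log\log n-1+\frac1e]$. Finally $\frac t{t-1}=1+\frac1{t-1}\le1+\frac1{\sqrt n-1}$ and $0\le(n-t)\log t\le n\log n$, which yields \eqref{eq:upper}.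
\end{proof}

The last term of \eqref{eq:upper} is $O(\sqrt n\log n)$ and is smaller than $(1-\frac1e)n$ for large $n$. This proves the bound $W(n)\ge n^{-n}$ and the right-hand inequality of Theorem~\ref{thm:order}.

The proof also indicates what a bad configuration should look like. The chord bound is an equality when every $a_i$ is $1$ or $t$, and the first use of $\log y\le y-1$ is an equality when $t=n/\log n$. Since $\sum_i(a_i-1)=t^2-n$, the number of $a_i$ equal to $t$ is then $(t^2-n)/(t-1)$, which is about $n/\log n$. So we look for configurations in which most $a_i$ equal $1$ and a few are large.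

\section{Blocks and padding}\label{sec:padding}

There is a simple way to force $a_i=1$ whatever the signs. Let $u_1,\dots,u_N$ be unit vectors, the \emph{block}, let $n\ge N$, and add $n-N$ orthonormal vectors $f_1,\dots,f_{n-N}$ orthogonal to all $u_j$. We call the resulting family the block \emph{padded to $n$ vectors}. A signed sum splits as $s=s_0+\sum_k\pm f_k$, where $s_0$ is the signed sum of the block. Then $\langle s,u_j\rangle=\langle s_0,u_j\rangle$ and $|\langle s,f_k\rangle|=1$, so
\begin{equation}\label{eq:pad}
A=\prod_{j=1}^N|\langle s_0,u_j\rangle|,\qquad S=\|s_0\|^2+n-N .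
\end{equation}
Call unit vectors $v_1,\dots,v_n$ \emph{bad} if $A<(S/n)^{n/2}$ for all signs with $s\ne0$. Then $P(n)$ is false exactly when there is a bad family of $n$ vectors. Padding preserves badness; this is the first assertion of Theorem~\ref{thm:threshold}.

\begin{lemma}\label{lem:monotone}
If $v_1,\dots,v_n$ is bad and $f$ is a unit vector orthogonal to all $v_i$, then $v_1,\dots,v_n,f$ is bad. In particular, if $P(n)$ is false, then $P(n+1)$ is false.
\end{lemma}

\begin{proof}
Fix signs, and let $S$ and $A$ refer to the first $n$ vectors. By \eqref{eq:pad}, the new sum has squared norm $S+1$ and the new product is $A$. If $S=0$, then $A=0<\big(\frac{1}{n+1}\big)^{(n+1)/2}$. If $S>0$, badness and the inequality of arithmetic and geometric means for the $n+1$ numbers $\frac Sn,\dots,\frac Sn,1$ give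
\[
A<\Big(\Big(\frac Sn\Big)^n\cdot1\Big)^{1/2}\le\Big(\frac{S+1}{n+1}\Big)^{(n+1)/2}.\qedhere
\]
\end{proof}

Which blocks become bad after padding? Fix signs on the block with $h_j=|\langle s_0,u_j\rangle|>0$ for all $j$, and suppose that $\|s_0\|^2=\sum_jh_j$, as happens when all $a_j$ are positive. Put $c=\sum_j(h_j-1)$. By \eqref{eq:pad}, $(S/n)^{n/2}=(1+c/n)^{n/2}$, which is at most $e^{c/2}$ and tends to $e^{c/2}$ as $n\to\infty$. Hence these signs violate \eqref{eq:AS} for all large $n$ if
\begin{equation}\label{eq:g}
\sum_{j=1}^Ng(h_j)>0,\qquad g(h)=\frac{h-1}2-\log h,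
\end{equation}
and for no $n$ otherwise. Now $g(1)=0$; $g(2)$ and $g(3)$ are negative, because $\log2>\frac12$ and $\log 3>1$; $g(4)>0$ because $\log4<\frac32$; and $g$ increases on $[2,\infty)$. A long sum with many large $h_j$ is therefore defeated by padding. The difficulty is that long sums are not the only candidates.

\begin{example}\label{ex:five}
Let the block consist of five copies of one unit vector $u$. The longest sum $s_0=\pm5u$ has all $h_j=5$, and $g(5)>0$, so after padding to a large number $n$ of vectors the longest signed sums violate \eqref{eq:AS}. But three signs $+$ and two signs $-$ give $s_0=u$, $A=1$ and $S=n-4<n$, and \eqref{eq:AS} holds.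
\end{example}

A useful block must therefore dispose of all its short sums. It will do so in the most drastic way, by making $A$ vanish.

\section{Tournaments}\label{sec:tournaments}

Let $m\ge2$ and take as block the $\binom m2$ unit vectors $u_{ij}=(e_i-e_j)/\sqrt2$, $1\le i<j\le m$, of $\mathbb R^m$. A choice of signs is a tournament on $m$ players: read $\varepsilon_{ij}=+1$ as ``$i$ beats $j$'' and $\varepsilon_{ij}=-1$ as ``$j$ beats $i$''. Each game contributes $1/\sqrt2$ to the coordinate of the winner and $-1/\sqrt2$ to that of the loser. If $o_i\in\{0,\dots,m-1\}$ is the score of $i$, its number of wins, then $i$ loses $m-1-o_i$ games and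
\[
s_0=\tfrac1{\sqrt2}\,(2o_i-m+1)_{i=1}^m,\qquad\langle s_0,u_{ij}\rangle=o_i-o_j .
\]
Either two scores coincide, and then $A=0$, or the $m$ scores are distinct elements of $\{0,\dots,m-1\}$, hence a permutation of $0,1,\dots,m-1$. In the second case the difference $k$ occurs for $m-k$ pairs, and
\begin{equation}\label{eq:tour}
A=\prod_{k=1}^{m-1}k^{\,m-k},\qquad\|s_0\|^2=\frac12\sum_{o=0}^{m-1}(2o-m+1)^2=\frac{m(m^2-1)}6=\sum_{k=1}^{m-1}k(m-k).
\end{equation}
Up to relabeling the players a single sum survives, and it is long.

\begin{example}\label{ex:three}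
For $m=3$ the block consists of three coplanar vectors on three lines at mutual angles of $60^\circ$. Of the eight tournaments, two are cycles, with scores $1,1,1$ and $s_0=0$. The other six have scores $0,1,2$; then the $h_j$ are $1,1,2$, $A=2$ and $\|s_0\|^2=\frac12(4+0+4)=4$. The short sums have been eliminated. The surviving sum is not yet long enough: after padding, $S=n+1$ and $(S/n)^{n/2}<\sqrt e<2$, in accordance with $g(1)+g(1)+g(2)<0$.
\end{example}

For larger $m$ the sum in \eqref{eq:g} is $\sum_k(m-k)g(k)$, where only the terms $k=2,3$ are negative, so it suffices to take more players.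

\begin{proof}[Proof of Theorem~\ref{thm:tournament}]
Let $m=10$, so $N=45$. By Lemma~\ref{lem:monotone} it is enough to show that the block padded to $n=300$ vectors is bad. By \eqref{eq:pad}, $S\ge255>0$ for all signs. If two scores coincide, $A=0$ and \eqref{eq:AS} fails. Otherwise \eqref{eq:tour} gives $\|s_0\|^2=165$, so $S=165+255=420$, and
\[
A=2^83^74^65^56^47^38^29=2^{30}3^{13}5^57^3<(1.08\cdot10^9)(1.6\cdot10^6)\cdot3125\cdot343<1.9\cdot10^{21}.
\]
On the other side, $S/n=1.4$, and $1.4^5>5.3$ gives $1.4^{10}>28$. Hence
\[
(S/n)^{n/2}=1.4^{150}>28^{15}=17210368^3>(1.7\cdot10^7)^3>4.9\cdot10^{21}>A.\qedhere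
\]
\end{proof}

\section{Root systems and the dimension 158}\label{sec:roots}

The vectors $\pm(e_i-e_j)$ form a root system, and the dichotomy of the last section holds for every root system with roots of equal length and integral inner products. This leaves room to choose a system in which fewer vectors produce larger numbers $h_j$.

A \emph{simply laced root system} is a finite set $\Phi$ spanning a Euclidean space $V$ with inner product $(\cdot,\cdot)$, such that $(\alpha,\alpha)=2$ and $(\alpha,\beta)\in\mathbb Z$ for all $\alpha,\beta\in\Phi$, and such that each reflection $r_\alpha(y)=y-(y,\alpha)\alpha$, $\alpha\in\Phi$, maps $\Phi$ to itself. Note that $-\alpha=r_\alpha(\alpha)\in\Phi$. A vector $x\in V$ is \emph{regular} if $(x,\alpha)\ne0$ for all $\alpha\in\Phi$, and a \emph{positive system} is a set $\Phi_x=\{\alpha\in\Phi:(x,\alpha)>0\}$ with $x$ regular; it contains exactly one root of each pair $\pm\alpha$. We use three textbook facts about a positive system $\Phi^+$; see \cite{Humphreys}.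
\begin{itemize}
\item[(R1)] There is a basis $\Delta\subset\Phi^+$ of $V$, the set of \emph{simple roots}, such that every $\alpha\in\Phi^+$ is a combination of simple roots with nonnegative integer coefficients. The sum of these coefficients is the \emph{height} of $\alpha$.
\item[(R2)] For $\delta\in\Delta$, the reflection $r_\delta$ permutes $\Phi^+\setminus\{\delta\}$.
\item[(R3)] Any two positive systems are mapped onto each other by a product of reflections $r_\alpha$.
\end{itemize}
Let $\rho=\frac12\sum_{\alpha\in\Phi^+}\alpha$. By (R2), $r_\delta(2\rho)=2\rho-2\delta$, while by definition $r_\delta(2\rho)=2\rho-(2\rho,\delta)\delta$. Hence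
\begin{equation}\label{eq:rho}
(\rho,\delta)=1\quad(\delta\in\Delta),
\end{equation}
and $(\rho,\alpha)$ is the height of $\alpha\in\Phi^+$. The map in (R3) is orthogonal and carries one vector $\rho$ to the other, so the list of heights does not depend on the positive system.

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $\Phi$ be a simply laced root system with positive system $\Phi^+$, and let $x=\sum_{\alpha\in\Phi^+}\varepsilon_\alpha\alpha$ with $\varepsilon_\alpha=\pm1$. If $x$ is regular, then $x$ is the sum of all roots in $\Phi_x$.
\end{lemma}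

\begin{proof}
Both $\Phi^+$ and $\Phi_x$ contain one root of each pair $\pm\alpha$, so $x=\sum_{\alpha\in\Phi_x}\eta_\alpha\alpha$ with $\eta_\alpha=\pm1$. Let $2\rho'$ be the sum of the roots in $\Phi_x$ and let $\beta$ be the sum of those with $\eta_\alpha=-1$; then $x=2\rho'-2\beta$. By (R1), $\beta=\sum_\delta c_\delta\delta$ with $c_\delta\ge0$, where $\delta$ runs over the simple roots of $\Phi_x$. For such $\delta$, \eqref{eq:rho} gives $0<(x,\delta)=2-2(\beta,\delta)$. So $(\beta,\delta)<1$, and $(\beta,\delta)$ is an integer; thus $(\beta,\delta)\le0$. It follows that $(\beta,\beta)=\sum_\delta c_\delta(\beta,\delta)\le0$, that is, $\beta=0$ and $x=2\rho'$.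
\end{proof}

Since every root of $\Phi_x$ has positive inner product with $x$, a nonempty sum of such roots is nonzero; so $\beta=0$ means that all $\eta_\alpha$ equal $+1$. For the roots $e_i-e_j$ this says that in a tournament with distinct scores the player with the higher score always wins.

\begin{remark}
Integrality is used once, to pass from $(\beta,\delta)<1$ to $(\beta,\delta)\le0$, and it cannot be dropped. The eight vectors of length $\sqrt2$ at angles $k\pi/4$ in the plane are permuted by their reflections, but some inner products equal $\sqrt2$. For the block $(1,0)$, $(0,1)$, $(1,1)/\sqrt2$, $(1,-1)/\sqrt2$, the signs $-,+,+,+$ give the short sum $(\sqrt2-1,1)$, which is orthogonal to none of the four vectors, while the signs $+,+,+,+$ give the longer sum $(\sqrt2+1,1)$.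
\end{remark}

\begin{corollary}\label{cor:heights}
Take as block the unit vectors $u_\alpha=\alpha/\sqrt2$, $\alpha\in\Phi^+$. For any signs, either $A=0$, or the numbers $|\langle s_0,u_\alpha\rangle|$ are the heights of the positive roots and $\|s_0\|^2$ is the sum of the heights.
\end{corollary}

\begin{proof}
We have $s_0=x/\sqrt2$ with $x$ as in Lemma~\ref{lem:rigid}, and $\langle s_0,u_\alpha\rangle=\frac12(x,\alpha)$. If $A\ne0$, then $x$ is regular and $x=2\rho'$. The numbers $|(\rho',\alpha)|$, $\alpha\in\Phi^+$, are the numbers $(\rho',\alpha)$, $\alpha\in\Phi_x$, which are the heights. Moreover $\|s_0\|^2=\frac12(2\rho',2\rho')=\sum_{\alpha\in\Phi_x}(\rho',\alpha)$.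
\end{proof}

We apply this to $E_6$, whose $36$ positive roots have heights up to $11$; the ten-player tournament needed $45$ vectors to reach $9$. In $\mathbb R^6$ let $\Phi$ consist of the $40$ vectors $\pm e_i\pm e_j$, $1\le i<j\le5$, and the $32$ vectors $\pm\gamma_\eta$, where
\[
\gamma_\eta=\tfrac12\big(\eta_1,\dots,\eta_5,\sqrt3\,\big),\qquad\eta\in\{-1,1\}^5,\quad\eta_1\cdots\eta_5=1 .
\]
We check that $\Phi$ is a simply laced root system. It spans $\mathbb R^6$ and all squared norms are $2$. Inner products among the $\pm e_i\pm e_j$ are integers, $(\pm e_i\pm e_j,\gamma_\eta)\in\{0,\pm1\}$, and if $\eta,\eta'$ differ in $k\in\{0,2,4\}$ places, then $(\gamma_\eta,\gamma_{\eta'})=\frac{5-2k}4+\frac34=2-\frac k2$. The reflection in $e_i\mp e_j$ exchanges the coordinates $i,j$ and changes both or neither of their signs, so it preserves $\Phi$. The reflection in $\gamma_\eta$ fixes the roots orthogonal to $\gamma_\eta$ and exchanges $\pm\gamma_\eta$. Every other root is $\pm\beta$ with $(\beta,\gamma_\eta)=1$, and $\beta$ is sent to $\beta-\gamma_\eta$. Let $\eta'$ be obtained from $\eta$ by changing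 the signs at places $i$ and $j$. The roots $\beta$ in question are those of the forms $\eta_ie_i+\eta_je_j$ and $\gamma_{\eta'}$, and $\eta_ie_i+\eta_je_j-\gamma_\eta=-\gamma_{\eta'}$ and $\gamma_{\eta'}-\gamma_\eta=-\eta_ie_i-\eta_je_j$ are roots.

Let $\Phi^+$ consist of the $20$ roots $e_i\pm e_j$ $(i<j)$ and the $16$ roots $\gamma_\eta$, and let $y=(4,3,2,1,0,4\sqrt3)$. The numbers $(y,e_i\pm e_j)$ are the differences and the sums of pairs from $\{4,3,2,1,0\}$. Next, $(y,\gamma_\eta)=\frac12(4\eta_1+3\eta_2+2\eta_3+\eta_4)+6$ is $1$ plus the sum of a subset of $\{1,2,3,4\}$, and each subset occurs once because $\eta_5$ is determined by the other signs. Counting gives the following multiplicities.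
\[
\begin{array}{c|ccccccccccc}
\text{value of }(y,\alpha)&1&2&3&4&5&6&7&8&9&10&11\\\hline
e_i-e_j&4&3&2&1&&&&&&&\\
e_i+e_j&1&1&2&2&2&1&1&&&&\\
\gamma_\eta&1&1&1&2&2&2&2&2&1&1&1\\\hline
\text{total}&6&5&5&5&4&3&3&2&1&1&1
\end{array}
\]
All values are positive, so $\Phi^+=\Phi_y$ is a positive system. The roots $e_i\pm e_j$ add up to $\sum_{i<j\le5}2e_i=(8,6,4,2,0,0)$, and the $\gamma_\eta$ add up to $8\sqrt3\,e_6$, since each $\eta_i$ takes both values equally often. Hence $\rho=y$ and the last row is the list of heights. It agrees with the general rule that the number of positive roots of height $k$ equals the number of exponents that are at least $k$ \cite[\S3.20]{Humphreys}, the exponents of $E_6$ being $1,4,5,7,8,11$.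

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
The first assertion is Lemma~\ref{lem:monotone}. Pad the block of $36$ vectors $\alpha/\sqrt2$, $\alpha\in\Phi^+$, to $n=158$ vectors. By \eqref{eq:pad}, $S\ge122>0$, so signs with $A=0$ violate \eqref{eq:AS}. Let $A\ne0$. The sum of the heights is
\[
6+10+15+20+20+18+21+16+9+10+11=156,
\]
so Corollary~\ref{cor:heights} gives $S=156+122=278$ and
\[
A=2^53^54^55^46^37^38^2\cdot9\cdot10\cdot11=2^{25}3^{10}5^57^311 .
\]
From $\log2<0.6931472$, $\log3<1.0986123$, $\log5<1.609438$, $\log7<1.9459102$ and $\log11<2.3978953$ we get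
\[
\log A<17.32868+10.986123+8.04719+5.8377306+2.3978953<44.598 .
\]
On the other side, $S/n=\frac{139}{79}=\frac{1+z}{1-z}$ with $z=\frac{30}{109}$, and
\[
\log\frac{1+z}{1-z}>2\Big(z+\frac{z^3}3+\frac{z^5}5+\frac{z^7}7\Big)>2\,(0.275229+0.006949+0.000315+0.000017)=0.56502 .
\]
Therefore $\log(S/n)^{n/2}>79\cdot0.56502>44.63>\log A$. The family is bad, and $P(158)$ is false.

Let $n_*$ be the least $n$ for which $P(n)$ is false. Then $n_*\le158$, $P(n)$ is false for all $n\ge n_*$ by the first assertion, and $n_*\ge15$ by the known result for $n\le14$.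
\end{proof}

\section{Few sparse vectors orthogonal to all short integer vectors}\label{sec:integer}

It remains to prove the left-hand inequality of Theorem~\ref{thm:order}. Exact values of the $h_j$ are no longer needed. For a block of $q$ vectors padded to $n$ vectors, \eqref{eq:pad} and the Cauchy--Schwarz inequality give $A\le\|s_0\|^q$, and $\|s\|\ge\|s_0\|$; hence
\begin{equation}\label{eq:crude}
\frac{A}{\|s\|^n}\le\|s_0\|^{-(n-q)}\qquad\text{whenever }A\ne0 .
\end{equation}
We want $q=o(n)$ and every surviving sum of length $n^{1-o(1)}$. Since $\|s_0\|\le q$, the surviving sums must have length $q^{1-o(1)}$, almost the largest conceivable. Tournaments fall short: there $q=\binom m2$, and $\|s_0\|$ is of order $m^{3/2}$, that is $q^{3/4}$, by \eqref{eq:tour}.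

What makes tournaments work is the pigeonhole principle: an integer vector $\sigma\in\mathbb Z^m$ with $\|\sigma\|_\infty\le T$ and $2T+1<m$ has two equal coordinates, so it is orthogonal to some $e_a-e_b$. To allow $T$ much larger than $m$, we compare sums of $K$ coordinates instead of single coordinates. Let $F=F(m,K)$ be the set of $w\in\mathbb Z^m$ with $K$ entries $+1$, $K$ entries $-1$, and all other entries $0$. All $w\in F$ have the same norm $\sqrt{2K}$, so a signed sum of normalized elements of $F$ is an integer vector divided by $\sqrt{2K}$. The whole of $F$ is far too large to serve as a block. But $\langle w,\sigma\rangle$ takes at most $4KT+1$ values, and we shall see that the value $0$ receives about its fair share. A random subfamily of size roughly $KT\cdot m\log T$ then handles all $(2T+1)^m$ short vectors $\sigma$ at once, and this size is $T^{1+o(1)}$ when $K$ and $m$ are $T^{o(1)}$.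

\begin{lemma}\label{lem:fraction}
Let $K\ge2$ be even and let $T,m\ge1$ be integers with
\begin{equation}\label{eq:hyp}
\frac{2K^2}m\,(4KT+1)^{2/K}\le\frac12 .
\end{equation}
Then $F\ne\emptyset$, and for every $\sigma\in\mathbb Z^m$ with $\|\sigma\|_\infty\le T$ at least a fraction $\frac1{10KT}$ of the $w\in F$ satisfy $\langle w,\sigma\rangle=0$.
\end{lemma}

The proof models a random element of $F$ by a sum of $K$ independent vectors $e_a-e_b$, to which Fourier analysis applies. Such a sum lies in $F$ when the supports of the summands are disjoint. The obstacle is that two supports meet with probability of order $K^2/m$, which in our application is much larger than the probability $1/(KT)$ that we want to preserve; and a collision may favor the event, since $e_a-e_b$ and $e_b-e_a$ cancel. So we must bound the probability of a collision \emph{together with} a vanishing inner product. A collision involves only two summands; the other $K-2$ remain independent, and their sum vanishes with a probability that exceeds the one for $K$ summands by at most the factor $(4KT+1)^{2/K}$ appearing in \eqref{eq:hyp}.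

\begin{proof}
Condition \eqref{eq:hyp} gives $m\ge4K^2\ge2K$, so $F\neq\emptyset$. Let $U_1,\dots,U_K$ be independent and uniform on $\{e_a-e_b:a\ne b\}$, let $X_j=\langle U_j,\sigma\rangle\in\mathbb Z$, $Z=X_1+\dots+X_K$, and $\psi(\theta)=\mathbb E\,e^{\mathrm i\theta X_1}$. Since $U_1$ and $-U_1$ have the same distribution, $\psi$ is real. Since $K$ is even, $\psi^K\ge0$ and $\psi^{K-2}=(\psi^K)^{(K-2)/K}\ge0$; this is the only use of the parity of $K$. For an integer $z$, the integral $\frac1{2\pi}\int_{-\pi}^\pi e^{\mathrm i\theta z}\,d\theta$ equals $1$ if $z=0$ and $0$ otherwise. By independence,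
\[
p_k:=\Pr(X_1+\dots+X_k=0)=\frac1{2\pi}\int_{-\pi}^\pi\psi^k\,d\theta\qquad(0\le k\le K),\qquad p_0=1 .
\]

\emph{Step 1: $p_K\ge\frac1{4KT+1}$.} For each integer $z$,
\[
\Pr(Z=z)=\frac1{2\pi}\int_{-\pi}^\pi\psi^Ke^{-\mathrm i\theta z}\,d\theta\le\frac1{2\pi}\int_{-\pi}^\pi\psi^K\,d\theta=p_K ,
\]
so $0$ is a most likely value of $Z$. As $|X_j|\le2T$, the variable $Z$ takes at most $4KT+1$ values.

\emph{Step 2: $p_{K-2}\le(4KT+1)^{2/K}p_K$.} The function $r\mapsto r^{(K-2)/K}$ is concave on $[0,\infty)$. Jensen's inequality for the probability measure $d\theta/2\pi$ gives $p_{K-2}\le p_K^{(K-2)/K}=p_K^{-2/K}p_K$, and Step~1 bounds $p_K^{-2/K}$.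

\emph{Step 3: collisions.} For $j<k$ let $D_{jk}$ be the event that the supports of $U_j$ and $U_k$ meet. Given $U_j$, each of the two indices defining $U_k$ is uniform on $\{1,\dots,m\}$ and lies in the support of $U_j$ with probability $2/m$; so $\Pr(D_{jk})\le4/m$. The pair $(U_j,U_k)$ is independent of the remaining $K-2$ vectors, hence
\[
\Pr(Z=0,\ D_{jk})=\frac1{2\pi}\int_{-\pi}^\pi\mathbb E\big[e^{\mathrm i\theta(X_j+X_k)}\mathbf 1_{D_{jk}}\big]\,\psi^{K-2}\,d\theta\le\frac4m\,p_{K-2},
\]
because the expectation has modulus at most $\Pr(D_{jk})$ and $\psi^{K-2}\ge0$. There are fewer than $K^2/2$ pairs. By Step~2 and \eqref{eq:hyp},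
\[
\Pr(Z=0\text{ and some }D_{jk})\le\frac{2K^2}m\,p_{K-2}\le\frac{2K^2}m(4KT+1)^{2/K}p_K\le\frac{p_K}2 .
\]

\emph{Step 4: conclusion.} Let $E$ be the event that the supports are pairwise disjoint. By Steps~3 and~1, $\Pr(Z=0,\ E)\ge\frac12p_K\ge\frac1{8KT+2}\ge\frac1{10KT}$. On $E$ the vector $U=\sum_jU_j$ lies in $F$, and each $w\in F$ arises from exactly $(K!)^2$ tuples $(U_1,\dots,U_K)$ in $E$, one for each ordering of the positions of the entries $+1$ and each ordering of the positions of the entries $-1$. So $U$ is uniform on $F$ conditionally on $E$. Since $Z=\langle U,\sigma\rangle$, the fraction in question is $\Pr(Z=0\mid E)\ge\Pr(Z=0,\ E)$.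
\end{proof}

For $K=1$ the conclusion of Step~1 fails: if $\sigma$ has distinct coordinates, then $p_1=0$.

\begin{lemma}\label{lem:family}
Under the hypotheses of Lemma~\ref{lem:fraction}, let $q=\lceil10KTm\log(2T+2)\rceil$. There are $w_1,\dots,w_q\in F$, not necessarily distinct, such that every $\sigma\in\mathbb Z^m$ with $\|\sigma\|_\infty\le T$ is orthogonal to some $w_j$.
\end{lemma}

\begin{proof}
Choose the $w_j$ independently and uniformly in $F$. By Lemma~\ref{lem:fraction}, a given $\sigma$ is orthogonal to no $w_j$ with probability at most $(1-\frac1{10KT})^q\le e^{-q/(10KT)}\le(2T+2)^{-m}$. There are $(2T+1)^m$ vectors $\sigma$, so the probability that some $\sigma$ is missed is less than $1$.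
\end{proof}

\begin{proposition}\label{prop:block}
Let $K,T,m,q$ be as in Lemma~\ref{lem:family}, and suppose $T>\sqrt{2K}$. Then $W(n)\le\big(T/\sqrt{2K}\big)^{-(n-q)}$ for all $n\ge q$.
\end{proposition}

\begin{proof}
Pad the block $u_j=w_j/\sqrt{2K}$, $1\le j\le q$, to $n$ vectors. Signs with $A=0$ contribute $0$ to the maximum defining $W(n)$. Let $A\ne0$. Then $s_0=\sigma/\sqrt{2K}$, where $\sigma=\sum_j\varepsilon_jw_j\in\mathbb Z^m$ is orthogonal to no $w_j$. By Lemma~\ref{lem:family}, $\|\sigma\|\ge\|\sigma\|_\infty>T$, so $\|s_0\|>T/\sqrt{2K}>1$, and \eqref{eq:crude} gives the bound.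
\end{proof}

\section{Choice of parameters}\label{sec:parameters}

We want $T$ as close to $q$ as \eqref{eq:hyp} permits, so $K$ and $m$ should be small. If $T=m^C$ and $K=4C$, the factor $(4KT+1)^{2/K}$ is about $\sqrt m$, and \eqref{eq:hyp} only asks that $\sqrt m$ exceed a constant times $K^2$. Then $K$ and $m$ are bounded by powers of $\log T$. Precisely, for an integer $C\ge1$ let
\[
K=4C,\qquad m=81920\,C^4,\qquad T=m^C .
\]
We have $4KT+1\le20C\,m^C$, $\ 2/K=1/(2C)$, and $(20C)^{1/(2C)}\le\sqrt{20}$ because $20C\le20^C$. Since $81920=64^2\cdot20$, we have $\sqrt m=64\sqrt{20}\,C^2$, and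
\[
\frac{2K^2}m(4KT+1)^{2/K}\le\frac{32C^2\sqrt{20}\,\sqrt m}{m}=\frac12 .
\]
So \eqref{eq:hyp} holds. Also $T\ge m>\sqrt{8C}=\sqrt{2K}$. From $2T+2\le T^2$ we get $\log(2T+2)\le2C\log m$, hence
\[
q\le80\,C^2m^{C+1}\log m+1\le Q_C:=81\,C^2m^{C+1}\log m .
\]

\begin{proof}[Proof of Theorem~\ref{thm:order}]
By Section~\ref{sec:longest}, only the left-hand inequality remains. Let $L=\log n$, let $n$ be so large that $Q_1\le n/L$, and let $C$ be the largest integer with $Q_C\le n/L$; it exists because $Q_C\to\infty$. The block then has $q\le n/L$ vectors, the size suggested at the end of Section~\ref{sec:longest}. The available values $T=m^C$ form a sparse sequence, so we must check that the maximality of $C$ makes $T$ large.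

From $e^C\le m^C\le Q_C\le n$ we get $C\le L$ and $m\le81920\,L^4$. Let $m'=81920\,(C+1)^4$ be the value of $m$ for $C+1$. Then $m'\le16m$ and $(m'/m)^{C+1}=(1+\frac1C)^{4(C+1)}\le e^{4(C+1)/C}\le e^8$. By the choice of $C$,
\[
\frac nL<Q_{C+1}=81\,(C+1)^2\,(m')^{C+1}\,m'\log m'\le81\cdot4\cdot16\,e^8\;C^2m^2\log(16m)\cdot T .
\]
The factor in front of $T$ is $O(L^{10}\log L)$, hence at most $L^{11}$ for large $n$, and so $T\ge n/L^{12}$. Moreover $\sqrt{2K}=\sqrt{8C}\le\sqrt{8L}$. Proposition~\ref{prop:block} gives
\[
\log\frac1{W(n)}\ge(n-q)\log\frac T{\sqrt{2K}}\ge n\Big(1-\frac1L\Big)\Big(L-12\log L-\frac12\log(8L)\Big)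
\]
for large $n$, the last factor being positive. That factor is less than $L$, so the right-hand side is at least $n\big(L-\frac{25}2\log L-\frac12\log8-1\big)$, which is at least $n(L-13\log L)$ as soon as $\frac12\log L\ge\frac12\log 8+1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Humphreys}
Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\bibitem{Pinasco}
Dami\'an Pinasco, \emph{Bang vectors in the real polarization problem: The exact dimensional range}, arXiv:2608.31101 (2026).

\end{thebibliography}
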